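\title{Normality is stable under small perturbations of a regular sequence}

\begin{abstract}
Let $(R,\mathfrak m)$ be a Noetherian local ring and $\mathbf a$ a regular sequence in $\mathfrak m$ such that the completion of $R/(\mathbf a)$ is normal; this holds when $R/(\mathbf a)$ is excellent and normal. We prove that $R/(\mathbf a+\boldsymbol\delta)$ is normal whenever the entries of $\boldsymbol\delta$ lie in a sufficiently high power of $\mathfrak m$. Serre's two conditions are treated separately. The condition $(S_s)$ is rewritten as finitely many bounds on dimensions of modules. For $(R_1)$ we cut by generic hyperplanes down to an isolated singularity of dimension two, resolve it by blowing up one $\mathfrak m$-primary ideal, and compare the original and the perturbed equations on the blow-up of the ambient ring. There is no restriction on the characteristic or on the residue field.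
\end{abstract}

\section{Introduction}\label{sec:intro}

\subsection{The question}
All rings are commutative and Noetherian. Let $(R,\mathfrak m)$ be a local ring and $a\in\mathfrak m$. If $\delta\in\mathfrak m^N$, then $(a)+\mathfrak m^N=(a+\delta)+\mathfrak m^N$, so $R/(a)$ and $R/(a+\delta)$ agree modulo the $N$-th powers of their maximal ideals. To ask whether a property of $R/(a)$ passes to all these rings, for some $N$, is to ask whether a finite truncation of the equation $a$ already guarantees it. For normality the question comes from \cite{NNQ}.

\begin{quote}
\emph{Let $(R,\mathfrak m)$ be an excellent local ring and $a\in\mathfrak m$ a regular element such that $R/(a)$ is normal. Is there an $N\ge1$ such that $R/(a+\delta)$ is normal for all $\delta\in\mathfrak m^N$?}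
\end{quote}

Excellence is recalled in Section~\ref{sec:reduction}. A ring is \emph{normal} if its localizations at primes are integrally closed domains; in particular a normal local ring is a domain. A ring $A$ satisfies $(R_k)$ if $A_{\mathfrak q}$ is regular for all primes $\mathfrak q$ of height at most $k$, and $(S_s)$ if $\operatorname{depth}A_{\mathfrak q}\ge\min(s,\dim A_{\mathfrak q})$ for all primes $\mathfrak q$. By Serre's criterion, $A$ is normal if and only if it satisfies $(R_1)$ and $(S_2)$; likewise $A$ is reduced if and only if it satisfies $(R_0)$ and $(S_1)$. A quotient of a regular local ring by a nonzero nonunit is Cohen--Macaulay, so it satisfies $(S_s)$ for every $s$.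

\subsection{What the simplest cases suggest}
A normal local ring of dimension at most one is regular, and regularity at the closed point only depends on the equations modulo the square of the maximal ideal. We record this in the form in which it drives the whole proof.

\begin{lemma}\label{lem:embdim}
Let $(O,\mathfrak m_O)$ be a local ring and $\mathfrak k,\mathfrak k'\subset\mathfrak m_O$ ideals with $\mathfrak k\subset\mathfrak k'+\mathfrak m_O^2$. If $O/\mathfrak k$ is regular and $\dim O/\mathfrak k'\ge\dim O/\mathfrak k$, then $O/\mathfrak k'$ is regular.
\end{lemma}

\begin{proof}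
The vector space $\mathfrak m_O/(\mathfrak k'+\mathfrak m_O^2)$ is a quotient of $\mathfrak m_O/(\mathfrak k+\mathfrak m_O^2)$. Hence $\operatorname{embdim}O/\mathfrak k'\le\operatorname{embdim}O/\mathfrak k=\dim O/\mathfrak k\le\dim O/\mathfrak k'$.
\end{proof}

If $R/(a)$ is regular, the lemma answers the question with $N=2$, because $\dim R/(a+\delta)\ge\dim R-1=\dim R/(a)$. From dimension two on, one must control $R/(a+\delta)$ at primes $P\ne\mathfrak m$. These primes move with $\delta$, and the hypothesis $\delta\in\mathfrak m^N$ says nothing in $R_P$, where $\mathfrak mR_P=R_P$. This is the difficulty of the problem.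

Over a power series ring, derivatives can bridge the gap. Let $\partial$ be a derivation of a regular ring $S$ and $P$ a prime with $f\in P$ and $\partial f\notin P$. Then $f\notin P^2S_P$, since $sf\in P^2$ with $s\notin P$ would give $s\,\partial f+f\,\partial s\in P$; so
\begin{equation}\label{eq:jacobian}
f\in P,\ \partial f\notin P\quad\Longrightarrow\quad S_P/fS_P\ \text{is regular.}
\end{equation}
Now let $R=K[\![x_1,\dots,x_n]\!]$ with $K$ a field and $n\ge3$, and suppose that the ideal $\mathfrak j(a)$ generated by $a$ and its partial derivatives contains $\mathfrak m^w$. For $\delta\in\mathfrak m^{w+2}$, both $\delta$ and its partial derivatives lie in $\mathfrak m^{w+1}$, so $\mathfrak m^w\subset\mathfrak j(a+\delta)+\mathfrak m^{w+1}$, and $\mathfrak m^w\subset\mathfrak j(a+\delta)$ by Nakayama's lemma. By \eqref{eq:jacobian}, $R/(a+\delta)$ is regular away from $\mathfrak m$, hence normal. This suggests a positive answer, but the argument needs a regular ambient ring, an isolated singularity, and enough derivations. The last requirement is a real restriction: every derivation of $\mathbb Z_p[\![x]\!]$ kills $p$, so none of them detects that $\mathbb Z_p[\![x]\!]/(p)$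 is regular.

Two examples show what can go wrong.

\begin{example}\label{ex:node}
Let $K$ be a field of characteristic $\ne2$, $R=K[x,y]_{(x,y)}$ and $a=y^2-x^2(1+x)$. Since $1+x$ is not a square in $K(x)$, the element $a$ is prime. Let $s_n\in K[x]$ be the truncation in degree $n$ of the power series $\sqrt{1+x}$. Then $\delta_n=x^2(1+x-s_n^2)$ lies in $\mathfrak m^{n+3}$ and $a+\delta_n=(y-xs_n)(y+xs_n)$. So being a domain is not stable under small perturbations, even for a localized polynomial ring.
\end{example}

\begin{example}[{see \cite{NNQ}}]\label{ex:nonexcellent}
Let $K$ be a field of characteristic zero, $\tau=e^x-1=\sum_{n\ge1}x^n/n!\in K[\![x]\!]$, $f=(y+\tau)^2$, $A=K(x,y,f)\cap K[\![x,y]\!]$ and $R=A[z]_{(x,y,z)}$. As recorded in \cite{NNQ}, $R$ is a three-dimensional regular local ring with maximal ideal $\mathfrak m=(x,y,z)R$ which is not excellent, the element $a=z^2-f$ is $R$-regular with $R/(a)$ a normal domain, and for every $n\ge1$ there is $\delta_n\in\mathfrak m^n$ such that $R/(a+\delta_n)$ is not a domain. The mechanism is that of Example~\ref{ex:node}. Here $\widehat R=K[\![x,y,z]\!]$, where $a=(z-y-\tau)(z+y+\tau)$. If $\tau_n\in K[x]$ is the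 truncation of $\tau$ in degree $n$, then $\delta_n=f-(y+\tau_n)^2$ lies in $R\cap\mathfrak m^n\widehat R=\mathfrak m^n$, and $a+\delta_n=(z-y-\tau_n)(z+y+\tau_n)$.
\end{example}

In both examples $a$ factors in $\widehat R$, and truncating the factors destroys the property. An excellent normal local ring has a normal completion, so this cannot happen in the setting of the question. One is led to guess that the answer is yes, and that the hypothesis that matters is normality of $\widehat R/a\widehat R$.

\subsection{Results}
For sequences $\mathbf a=(a_1,\dots,a_r)$ and $\boldsymbol\delta=(\delta_1,\dots,\delta_r)$ put $\mathbf a+\boldsymbol\delta=(a_1+\delta_1,\dots,a_r+\delta_r)$.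

\begin{theorem}\label{thm:main}
Let $(R,\mathfrak m)$ be a local ring and $\mathbf a=(a_1,\dots,a_r)$ an $R$-regular sequence in $\mathfrak m$ such that $\widehat R/\mathbf a\widehat R$ is normal. Then there is an $N$ such that for all $\delta_1,\dots,\delta_r\in\mathfrak m^N$ the sequence $\mathbf a+\boldsymbol\delta$ is $R$-regular and the rings $\widehat R/(\mathbf a+\boldsymbol\delta)\widehat R$ and $R/(\mathbf a+\boldsymbol\delta)$ are normal.
\end{theorem}

\begin{corollary}\label{cor:answer}
Let $(R,\mathfrak m)$ be a local ring and $\mathbf a$ an $R$-regular sequence in $\mathfrak m$ such that $R/(\mathbf a)$ is normal. If $R$, or only $R/(\mathbf a)$, is excellent, then the conclusion of Theorem~\ref{thm:main} holds. In particular the question has a positive answer.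
\end{corollary}

Theorem~\ref{thm:main} says that the $R$-regular sequences $\mathbf a$ with $\widehat R/\mathbf a\widehat R$ normal form an open subset of $\mathfrak m^{\oplus r}$ in the $\mathfrak m$-adic topology; for excellent $R$ these are the regular sequences with $R/(\mathbf a)$ normal. By Example~\ref{ex:nonexcellent}, normality of $\widehat R/\mathbf a\widehat R$ cannot be weakened to normality of $R/(\mathbf a)$.

We deduce the theorem from the stability of Serre's conditions over a complete ring. The \emph{coheight} of a prime $\mathfrak p$ of a local ring $R$ is $\dim R/\mathfrak p$, and $R$ is \emph{equidimensional} if all its minimal primes have coheight $\dim R$. A sequence $\mathbf a$ of length $r$ in $\mathfrak m$ is \emph{part of a system of parameters} if $\dim R/(\mathbf a)=\dim R-r$; regular sequences have this property.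

\begin{theorem}\label{thm:serre}
Let $(R,\mathfrak m)$ be a complete equidimensional local ring and let $\mathbf a=(a_1,\dots,a_r)$ be part of a system of parameters.
\begin{enumerate}
\item[(1)] Let $k\in\{0,1\}$. If $R/(\mathbf a)$ satisfies $(R_k)$, there is an $N$ such that $R/(\mathbf a+\boldsymbol\delta)$ satisfies $(R_k)$ for all $\delta_1,\dots,\delta_r\in\mathfrak m^N$.
\item[(2)] Let $s\ge0$. If $\mathbf a$ is $R$-regular and $R/(\mathbf a)$ satisfies $(S_s)$, there is an $N$ such that for all $\delta_1,\dots,\delta_r\in\mathfrak m^N$ the sequence $\mathbf a+\boldsymbol\delta$ is $R$-regular and $R/(\mathbf a+\boldsymbol\delta)$ satisfies $(S_s)$.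
\end{enumerate}
\end{theorem}

The case $(k,s)=(0,1)$ shows that reducedness of $R/(\mathbf a)$ is stable under small perturbations when $R$ is complete and equidimensional and $\mathbf a$ is $R$-regular.

Section~\ref{sec:cusp} shows the idea behind part (1) on a cusp. Section~\ref{sec:reduction} deduces Theorem~\ref{thm:main} from Theorem~\ref{thm:serre}, and Section~\ref{sec:depth} proves part (2). Part (1) occupies Sections~\ref{sec:resolution}--\ref{sec:sections}. Section~\ref{sec:hypotheses} tests the hypotheses on examples.

\section{Blow-ups, and the method on a cusp}\label{sec:cusp}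

Lemma~\ref{lem:embdim} is useless at the closed point of a singular ring, and the smallness of $\delta$ is invisible at the other points. On a blow-up with center at the closed point both obstacles disappear: the singular point is replaced by a divisor along which $R/(a)$ may have become regular, along which $\delta$ vanishes to high order, and to which every other point specializes.

For an ideal $I$ of a ring $C$ let $\operatorname{Bl}_I(C)=\operatorname{Proj}\bigoplus_{j\ge0}I^j$; for a quotient $C'$ of $C$ we write $\operatorname{Bl}_I(C')$ for $\operatorname{Bl}_{IC'}(C')$. We use the following standard facts, and their evident versions for an ideal sheaf on a scheme.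
\begin{enumerate}
\item[(B1)] $Y=\operatorname{Bl}_I(C)$ is covered by the charts $\operatorname{Spec}C[I/f]$, where $f$ runs through generators of $I$ and $C[I/f]\subset C_f$ is generated by the fractions $g/f$, $g\in I$. On this chart $I$ generates the principal ideal $(f)$, and $f$ is a nonzero divisor. Thus $I\mathcal O_Y\cong\mathcal O_Y(1)$ is invertible, $Y\to\operatorname{Spec}C$ is an isomorphism over $U=\operatorname{Spec}C\setminus V(I)$, and a local section of $\mathcal O_Y$ that vanishes on $U$ is zero. If $C$ is reduced, so is $Y$; if $C$ is a domain and $I\ne0$, then $Y$ is integral and the rings $C[I/f]$ have the same fraction field as $C$.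
\item[(B2)] If $I=(h_0,\dots,h_M)$, the invertible sheaf $I\mathcal O_Y$ and its sections $h_0,\dots,h_M$ define a closed immersion $Y\to\mathbb P^M_C$. In particular $Y$ is proper over $C$.
\item[(B3)] For an ideal $\mathfrak c\subset C$, the blow-up $\operatorname{Bl}_I(C/\mathfrak c)$ is the closed subscheme of $Y$ defined by the graded ideal $\bigoplus_j(\mathfrak c\cap I^j)$, because $(I^j+\mathfrak c)/\mathfrak c\cong I^j/(\mathfrak c\cap I^j)$. On the chart of $f$ its ideal consists of the fractions $g/f^j$ with $g\in\mathfrak c\cap I^j$; this is the kernel of $C[I/f]\to(C/\mathfrak c)_f$.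
\item[(B4)] A morphism $Z\to\operatorname{Spec}C$ with $I\mathcal O_Z$ invertible factors uniquely through $Y$.
\end{enumerate}

\begin{lemma}\label{lem:specialize}
Let $(C,\mathfrak n)$ be a local ring, $I$ an $\mathfrak n$-primary ideal, $Y=\operatorname{Bl}_I(C)$, and $P\ne\mathfrak n$ a prime. There is a point $\xi\in\operatorname{Bl}_I(C/P)\subset Y$ over $\mathfrak n$ whose residue field is finite over $C/\mathfrak n$ and such that $C_P$ is a localization of $\mathcal O_{Y,\xi}$.
\end{lemma}

\begin{proof}
Since $I\not\subset P$, the closed subscheme $\Gamma=\operatorname{Bl}_I(C/P)$ is integral, and its generic point is the point of $Y$ over $P$, whose local ring is $C_P$ by (B1). Let $\xi$ be a closed point of $\Gamma$. Its image in $\operatorname{Spec}C$ is closed by properness, so it is $\mathfrak n$. The residue field is finite over $C/\mathfrak n$ by the Nullstellensatz, and $C_P$ is the local ring of a generization of $\xi$.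
\end{proof}

\begin{example}[the cusp]\label{ex:cusp}
Let $(B,\mathfrak n)$ be any two-dimensional regular local ring, $\mathfrak n=(x,y)$, $\kappa=B/\mathfrak n$, and $b=y^2-x^3$; for instance $B=\mathbb Z_p[\![y]\!]$ and $x=p$. We show that $A_\delta=B/(b+\delta)$ is a domain, in particular reduced, for every $\delta\in\mathfrak n^4$. Let $X_\delta=\operatorname{Bl}_{\mathfrak n}(A_\delta)\subset Y=\operatorname{Bl}_{\mathfrak n}(B)$.

On the chart of $y$ put $u=x/y$. Since $\mathfrak n^4\subset y^4B[u]$, we have $b+\delta=y^2(1-yu^3+y^2h')$ with $h'\in B[u]$. By (B3) the second factor vanishes on $X_\delta$, and it is $1$ modulo $y$. So this chart contains no point of $X_\delta$ over $\mathfrak n$.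

On the chart of $x$ put $v=y/x$. The associated graded ring of $B$ is a polynomial ring, so $B[v]/(x)\cong\kappa[v]$ is a polynomial ring in one variable. We have
\[
b=x^2(v^2-x),\qquad b+\delta=x^2g_\delta,\qquad g_\delta=v^2-x+x^2h\quad(h\in B[v]).
\]
As $x$ is prime in the domain $B[v]$ and does not divide $g_\delta$, it is a nonzero divisor modulo $g_\delta$; so by (B3) the ideal of $X_\delta$ on this chart is $(g_\delta)$. A point of $X_\delta$ over $\mathfrak n$ contains $x$ and $v^2$, so it is $\xi=(x,v)$. The local ring $O=\mathcal O_{Y,\xi}$ is regular of dimension two with maximal ideal $\mathfrak m_\xi=(x,v)$. The ring $O/(v^2-x)$ is regular of dimension one: the blow-up resolves the cusp. The perturbation $x^2h$ lies in $\mathfrak m_\xi^2$, so $O/(g_\delta)$ is also regular of dimension one by Lemma~\ref{lem:embdim}.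

Let $P$ be a minimal prime of the one-dimensional ring $A_\delta$. By Lemma~\ref{lem:specialize}, $(A_\delta)_P$ is a localization of the discrete valuation ring $O/(g_\delta)$, necessarily its fraction field. So $P$ is unique and $A_\delta$ satisfies $(R_0)$; being a hypersurface ring it satisfies $(S_1)$. Hence $A_\delta$ is a domain.

The exponent $4=2+2$ has two sources: passing to $X_\delta$ divides the equation by $x^2$, and what remains of $\delta$ must lie in $\mathfrak m_\xi^2$. It cannot be lowered, since $\delta=x^3\in\mathfrak n^3$ gives $b+\delta=y^2$.
\end{example}

Three features of the example must be secured in general. The resolution has to be the blow-up of a single primary ideal, so that $X_0$ and $X_\delta$ lie in one ambient scheme $Y$; this is Section~\ref{sec:resolution}. The division by $x^2$ has to be bounded for arbitrary equations; the Artin--Rees lemma does this in Section~\ref{sec:perturbation}. Finally, the singularity has to be isolated and of dimension at most two; generic hyperplane sections reduce to this case in Section~\ref{sec:sections}.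

\section{Reduction to complete rings}\label{sec:reduction}

A ring is \emph{catenary} if any two saturated chains of primes with the same end points have the same length, and \emph{universally catenary} if all finitely generated algebras over it are catenary. We use three facts on dimension.
\begin{enumerate}
\item[(D1)] If $R$ is a catenary equidimensional local ring, then $\operatorname{ht}P+\dim R/P=\dim R$ for every prime $P$: choose a minimal prime $\mathfrak p\subset P$ with $\operatorname{ht}P=\operatorname{ht}(P/\mathfrak p)$ and compare saturated chains from $\mathfrak p$ to the maximal ideal. By Krull's height theorem, every minimal prime of a proper ideal with $t$ generators then has coheight at least $\dim R-t$.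
\item[(D2)] Let $C$ be a universally catenary domain, $C'\supset C$ a finitely generated $C$-algebra that is a domain with the same fraction field, and $P'$ a prime of $C'$ over $P$. Then $\operatorname{ht}P'=\operatorname{ht}P-\operatorname{tr.deg}_{\kappa(P)}\kappa(P')$ \cite[Theorem 15.6]{M}.
\item[(D3)] If $(C,\mathfrak m_C)\to C'$ is a flat local map of local rings, then $\dim C'=\dim C+\dim C'/\mathfrak m_CC'$. If moreover $C'/\mathfrak m_CC'$ is regular, then $C$ is regular if and only if $C'$ is \cite[Theorem 23.7]{M}.
\end{enumerate}

A ring $C$ is \emph{excellent} if it is universally catenary, the fibers of $C_P\to\widehat{C_P}$ are geometrically regular for every prime $P$, and the regular locus of every finitely generated $C$-algebra is open. We use the following.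
\begin{enumerate}
\item[(E1)] Complete local rings are excellent. Finitely generated algebras over an excellent ring (in particular its quotients) and localizations of an excellent ring are excellent.
\item[(E2)] If $Z$ is a reduced scheme of finite type over an excellent ring, its normalization is finite over $Z$, and its singular locus is closed.
\item[(E3)] The completion of an excellent normal local ring $C$ is normal: the map $C\to\widehat C$ is flat with regular fibers, so $(R_1)$ and $(S_2)$ ascend \cite[Theorem 23.9]{M}.
\end{enumerate}
Corollary~\ref{cor:answer} follows from Theorem~\ref{thm:main}, because $R/(\mathbf a)$ is excellent by (E1) or by assumption, and its completion $\widehat R/\mathbf a\widehat R$ is normal by (E3).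

To apply Theorem~\ref{thm:serre} to $\widehat R$ we need $\widehat R$ to be equidimensional. This comes for free.

\begin{lemma}\label{lem:domain}
Let $(C,\mathfrak m_C)$ be a local ring and $c\in\mathfrak m_C$ a regular element. If $C/cC$ is a domain, so is $C$.
\end{lemma}

\begin{proof}
Let $\mathfrak q$ be a minimal prime of $C$ contained in the prime $cC$. Minimal primes consist of zero divisors, so $c\notin\mathfrak q$. Every $x\in\mathfrak q$ has the form $cy$, and then $y\in\mathfrak q$. Thus $\mathfrak q=c\mathfrak q$, and $\mathfrak q=0$ by Nakayama's lemma.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}, assuming Theorem~\ref{thm:serre}]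
By flatness $\mathbf a$ is $\widehat R$-regular. The normal local ring $\widehat R/\mathbf a\widehat R$ is a domain, so $r$ applications of Lemma~\ref{lem:domain} show that $\widehat R$ is a domain, hence equidimensional. Theorem~\ref{thm:serre} with $k=1$, $s=2$ and Serre's criterion give an $N$ such that, for all $\delta_i\in\mathfrak m^N$, the sequence $\mathbf f=\mathbf a+\boldsymbol\delta$ is $\widehat R$-regular and $\widehat R/\mathbf f\widehat R$ is normal. Each ring $R/(f_1,\dots,f_i)$ embeds in its completion $\widehat R/(f_1,\dots,f_i)\widehat R$, so $\mathbf f$ is $R$-regular, and normality descends along the flat local map $R/(\mathbf f)\to\widehat R/\mathbf f\widehat R$ \cite[Corollary to Theorem 23.9]{M}.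
\end{proof}

\section{The condition $(S_s)$}\label{sec:depth}

The condition $(S_s)$ is imposed at infinitely many primes. We convert it into finitely many upper bounds for dimensions of modules $E/\mathbf fE$, with $E$ independent of the sequence $\mathbf f$. Such bounds are stable by Nakayama's lemma. We set $\dim0=-\infty$.

\begin{lemma}\label{lem:dimension}
Let $M$ be a finitely generated module over a local ring $(R,\mathfrak m)$ and $a_1,\dots,a_r\in\mathfrak m$. There is an $N$ with $\dim M/(\mathbf a+\boldsymbol\delta)M\le\dim M/\mathbf aM$ for all $\delta_i\in\mathfrak m^N$.
\end{lemma}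

\begin{proof}
We may assume $M\ne0$. Let $t=\dim M/\mathbf aM\ge0$ and let $\mathbf y=(y_1,\dots,y_t)$ be a system of parameters of $M/\mathbf aM$, so that $\mathfrak m^wM\subset(\mathbf a,\mathbf y)M$ for some $w$. For $\delta_i\in\mathfrak m^{w+1}$ we get $\mathfrak m^wM\subset(\mathbf a+\boldsymbol\delta,\mathbf y)M+\mathfrak m\cdot\mathfrak m^wM$, hence $\mathfrak m^wM\subset(\mathbf a+\boldsymbol\delta,\mathbf y)M$ by Nakayama's lemma. So $M/(\mathbf a+\boldsymbol\delta)M$ has finite length modulo $t$ elements, and its dimension is at most $t$.
\end{proof}

Let $R$ be complete and equidimensional. By Cohen's structure theorem $R=S/I$ with $S$ regular local of dimension $n$. Put $e=n-\dim R$ and $E^q=\operatorname{Ext}^q_S(R,S)$, a finitely generated $R$-module that vanishes for $q>n$. In this section only, $\operatorname{ht}P$ for $P\in\operatorname{Spec}R\subset\operatorname{Spec}S$ is the height in $S$. By (D1) for $S$ and for $R$,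
\begin{equation}\label{eq:heights}
\dim R/P=n-\operatorname{ht}P,\qquad\dim R_P=\operatorname{ht}P-e .
\end{equation}
The projective dimension of $R_P$ over $S_P$ is the largest $q$ with $E^q_P\ne0$: dualize a minimal free resolution; the last map has entries in $PS_P$, so its dual is not surjective. The Auslander--Buchsbaum formula therefore gives
\begin{equation}\label{eq:depth}
\operatorname{depth}R_P=\operatorname{ht}P-q(P),\qquad q(P)=\max\{q:P\in\operatorname{Supp}E^q\}.
\end{equation}
Comparing with \eqref{eq:heights}, we see that $q(P)\ge e$, with equality exactly when $R_P$ is Cohen--Macaulay. So the modules $E^q$ with $q>e$ measure the failure of the Cohen--Macaulay property.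

\begin{lemma}\label{lem:ext}
Let $\mathbf f=(f_1,\dots,f_r)$ be a sequence in $\mathfrak m$.
\begin{enumerate}
\item[(i)] $\mathbf f$ is $R$-regular if and only if $\dim E^q/\mathbf fE^q\le n-q-r$ for all $q$.
\item[(ii)] If $\mathbf f$ is $R$-regular, then $R/(\mathbf f)$ satisfies $(S_s)$ if and only if $\dim E^q/\mathbf fE^q\le n-q-r-s$ for all $q>e$.
\end{enumerate}
\end{lemma}

\begin{proof}
The support of $E^q/\mathbf fE^q$ is $\operatorname{Supp}E^q\cap V(\mathbf f)$. By \eqref{eq:heights}, for an integer $t$ the inequality $\dim E^q/\mathbf fE^q\le n-q-t$ means that $\operatorname{ht}P-q\ge t$ for all $P\in\operatorname{Supp}E^q\cap V(\mathbf f)$.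

(i) The sequence $\mathbf f$ is regular if and only if the ideal $(\mathbf f)$ has grade at least $r$ \cite[1.6.19]{BH}, and this grade is the least value of $\operatorname{depth}R_P$ for $P\in V(\mathbf f)$ \cite[1.2.10]{BH}. By \eqref{eq:depth}, $\operatorname{depth}R_P\ge r$ means $\operatorname{ht}P-q\ge r$ for all $q$ with $P\in\operatorname{Supp}E^q$.

(ii) For $P\in V(\mathbf f)$, the depth and the dimension of $(R/(\mathbf f))_P$ are those of $R_P$ minus $r$. So $(S_s)$ holds at $P$ if and only if $R_P$ is Cohen--Macaulay or $\operatorname{depth}R_P\ge r+s$; that is, if and only if $q(P)=e$ or $\operatorname{ht}P-q(P)\ge r+s$. By the maximality of $q(P)$, this says that $\operatorname{ht}P-q\ge r+s$ for every $q>e$ with $P\in\operatorname{Supp}E^q$.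
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:serre}(2)]
The inequalities in Lemma~\ref{lem:ext} hold for $\mathbf f=\mathbf a$. Apply Lemma~\ref{lem:dimension} to $E^0,\dots,E^n$ and let $N$ be the largest of the exponents obtained. Then the inequalities hold for $\mathbf f=\mathbf a+\boldsymbol\delta$ with $\delta_i\in\mathfrak m^N$, and Lemma~\ref{lem:ext} gives the conclusion.
\end{proof}

\section{Resolution by one blow-up with primary center}\label{sec:resolution}

We resolve isolated singularities of dimension one and two. In dimension one normalization suffices; in dimension two we use the following theorem.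

\begin{theorem}[Lipman {\cite{L}}; see also {\cite[Tag 0BGP]{Stacks}}]\label{thm:lipman}
Let $Y$ be a two-dimensional integral Noetherian scheme whose normalization is finite over $Y$, has finitely many singular points, and has normal completed local rings at those points. Then there is a sequence $Y_n\to\dots\to Y_0\to Y$ with $Y_0$ the normalization of $Y$, each $Y_{i+1}\to Y_i$ the normalization of the blow-up of a closed point, each $Y_i$ proper over $Y$, and $Y_n$ regular.
\end{theorem}

A tower of this kind lives over one ring $A=B/(\mathbf b)$ and says nothing about a perturbed quotient of $B$. A primary ideal of $A$, by contrast, lifts to a primary ideal of $B$, which can be blown up in all quotients at once. So we rewrite the tower as one blow-up. The maximal ideal is allowed to be an embedded prime, because the hyperplane sections of Section~\ref{sec:sections} may have depth zero.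

\begin{lemma}\label{lem:resolution}
Let $D\in\{1,2\}$ and let $(A,\mathfrak m)$ be an excellent local ring all of whose minimal primes have coheight $D$, with $U=\operatorname{Spec}A\setminus\{\mathfrak m\}$ regular. Then there is an $\mathfrak m$-primary ideal $I$ such that $X=\operatorname{Bl}_I(A)$ is regular, with all local rings of dimension at most $D$.
\end{lemma}

\begin{proof}
\emph{Step 1: the reduced ring $\bar A$.} Let $H=H^0_{\mathfrak m}(A)$ be the ideal of elements killed by a power of $\mathfrak m$, and $\bar A=A/H$. Then $U$ is also the punctured spectrum of $\bar A$, and $\mathfrak m\notin\operatorname{Ass}\bar A$. For $\mathfrak q\in\operatorname{Ass}\bar A$ the ring $\bar A_{\mathfrak q}=A_{\mathfrak q}$ is regular of depth zero, hence a field. Since $\bar A$ embeds in the product of these localizations, it is reduced.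

\emph{Step 2: models.} To recognize a resolution as a blow-up we need a projective embedding whose coordinates are functions on $U$, so we carry an ample sheaf along the tower. Recall that an invertible sheaf on a proper $\bar A$-scheme $Z$ is ample if and only if some power of it is the pull-back of $\mathcal O(1)$ under a closed immersion $Z\to\mathbb P^\rho_{\bar A}$. Call a \emph{model} a reduced scheme $Z$, proper over $\bar A$, such that $Z\to\operatorname{Spec}\bar A$ is an isomorphism over $U$, the open set $U\subset Z$ is dense, and $Z$ carries an ample invertible sheaf $L$ with $L|_U\cong\mathcal O_U$.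

The closed points of a model lie over $\mathfrak m$, by properness. Its local rings have dimension at most $D$. Indeed, the generic point of an irreducible component $Z'$ lies in $U$ and is a minimal prime $\mathfrak q$ of $\bar A$; the affine rings of $Z'$, with its reduced structure, are finitely generated domains over $\bar A/\mathfrak q$ with fraction field $\kappa(\mathfrak q)$; and (D2) bounds their heights by $\dim\bar A/\mathfrak q=D$. Models arise in three ways.
\begin{enumerate}
\item[(a)] $W=\operatorname{Bl}_{\mathfrak m}(\bar A)$ is a model, with $L=\mathfrak m\mathcal O_W$, by (B1) and (B2).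
\item[(b)] The normalization of a model $Z$ is a model. It is finite over $Z$ by (E2), an isomorphism over the normal scheme $U$, and has the same generic points as $Z$; the pull-back of $L$ along a finite morphism is ample \cite[5.1.12]{EGA}.
\item[(c)] The blow-up $Z'$ of a closed point $x$ of a model $Z$ is a model. As $x\notin U$, the set $U$ is dense in $Z\setminus\{x\}$, which is dense in $Z'$. The sheaf $\mathfrak m_x\mathcal O_{Z'}$ is ample relative to $Z$, so its tensor product with the pull-back of $L^{\otimes\nu}$ is ample for $\nu\gg0$ \cite[4.6.13]{EGA}, and it is trivial on $U$.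
\end{enumerate}

\emph{Step 3: a regular model $X$ with $\mathfrak m\mathcal O_X$ invertible.} Let $X_0$ be the normalization of $W$, a disjoint union of normal integral schemes. If $D=1$, its local rings are normal of dimension at most one, and we take $X=X_0$. Let $D=2$. The local ring of a nonclosed point of $X_0$ is a localization of the local ring of a closed point at a nonmaximal prime, so it is normal of dimension at most one, hence regular. The singular locus of $X_0$ is closed by (E2) and consists of closed points, so it is finite, and the completed local rings are normal by (E1) and (E3). Theorem~\ref{thm:lipman}, applied to each singular component, gives a regular scheme $X$ obtained from $X_0$ by normalized blow-ups of closed points; it is a model by (b) and (c). In both cases $X$ maps to $W$. A local generator of $\mathfrak m\mathcal O_W$ is a unit on $U$, so it is nonzero at the generic points of the reduced scheme $X$ and remains a nonzero divisor. Hence $\mathfrak m\mathcal O_X$ is invertible; this is why the tower starts with $W$.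

\emph{Step 4: the ideal.} Replacing $L$ by a power, we have sections $g_0,\dots,g_\rho$ that generate $L$ and define a closed immersion $X\to\mathbb P^\rho_{\bar A}$. Let $\iota\colon U\to X$ be the inclusion and fix an isomorphism $L|_U\cong\mathcal O_U$. Since $X$ is reduced and $U$ is dense, $\mathcal O_X\subset\iota_*\mathcal O_U$ and $L\subset\iota_*(L|_U)=\iota_*\mathcal O_U$. Thus the $g_i$ become elements of the ring $H^0(U,\mathcal O_U)$, which contains $\bar A$ with quotient $H^1_{\mathfrak m}(\bar A)$. They need not lie in $\bar A$, but every element of $H^1_{\mathfrak m}(\bar A)$ is killed by a power of $\mathfrak m$. So there is $t\ge1$ with $\mathfrak m^{t-1}G\subset\bar A$, where $G=\sum_i\bar Ag_i$. Put $I_0=\mathfrak m^tG\subset\mathfrak m\bar A$. This ideal of $\bar A$ is generated by the products $h_{\beta i}=z_\beta g_i$, where the $z_\beta$ are the monomials of degree $t$ in a set of generators of $\mathfrak m$. Inside $\iota_*\mathcal O_U$ we have $I_0\mathcal O_X=(\mathfrak m\mathcal O_X)^tL$. Locally this is generated by $\theta^t\gamma$, where $\theta$ and $\gamma$ generate $\mathfrak m\mathcal O_X$ and $L$ and are units on $U$. Hence $I_0\mathcal O_X$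 is invertible, isomorphic to $(\mathfrak m\mathcal O_X)^{\otimes t}\otimes L$, and equal to $\mathcal O_U$ on $U$. The last point shows that $I_0$ lies in no prime other than $\mathfrak m\bar A$, so it is $\mathfrak m\bar A$-primary.

\emph{Step 5: $X=\operatorname{Bl}_{I_0}(\bar A)$.} We use twice that if $\psi\circ\varphi$ is a closed immersion and $\psi$ is separated, then $\varphi$ is a closed immersion. The $z_\beta$ generate the invertible sheaf $(\mathfrak m\mathcal O_X)^t$ and define a morphism $X\to\mathbb P^{\rho'}_{\bar A}$. The resulting morphism $X\to\mathbb P^{\rho'}_{\bar A}\times_{\bar A}\mathbb P^\rho_{\bar A}$ is a closed immersion, since its composite with the second projection is one. Composing with the Segre embedding, we see that $I_0\mathcal O_X$ and the sections $h_{\beta i}$ define a closed immersion $X\to\mathbb P^M_{\bar A}$. Let $X'=\operatorname{Bl}_{I_0}(\bar A)$ and let $\varphi\colon X\to X'$ be given by (B4). The natural map $\varphi^*(I_0\mathcal O_{X'})\to I_0\mathcal O_X$ is a surjection of invertible sheaves, hence an isomorphism, and it respects the sections $h_{\beta i}$. So $X\to\mathbb P^M_{\bar A}$ is the composite of $\varphi$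 with the closed immersion of (B2), and $\varphi$ is a closed immersion. It is an isomorphism over $U$, so its ideal sheaf vanishes on $U$ and is zero by (B1).

\emph{Step 6: back to $A$.} Let $I\subset A$ be the preimage of $I_0$; it is $\mathfrak m$-primary. By (B3), $X$ is defined in $\operatorname{Bl}_I(A)$ by $\bigoplus_j(H\cap I^j)$. The submodules $H\cap I^j$ of the finite length module $H$ form a descending chain with intersection zero by Krull's intersection theorem, so they vanish for $j\gg0$. Hence $X=\operatorname{Bl}_I(A)$.
\end{proof}

\section{Perturbation inside a blow-up}\label{sec:perturbation}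

We now carry out the computation of Example~\ref{ex:cusp} for an arbitrary isolated singularity of dimension one or two, in an arbitrary excellent ambient ring.

\begin{proposition}\label{prop:perturbation}
Let $D\in\{1,2\}$, let $(B,\mathfrak n)$ be an excellent local ring and $\mathbf b=(b_1,\dots,b_r)$ a sequence in $\mathfrak n$. Suppose that all minimal primes of $A=B/(\mathbf b)$ have coheight $D$ and that $\operatorname{Spec}A\setminus\{\mathfrak n\}$ is regular. Then there is an $N$ with the following property. If $\delta_1,\dots,\delta_r\in\mathfrak n^N$ and every minimal prime of the ideal $(\mathbf b+\boldsymbol\delta)$ has coheight at least $D$, then $A_\delta=B/(\mathbf b+\boldsymbol\delta)$ is regular at every prime $P\ne\mathfrak n$.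
\end{proposition}

\begin{proof}
Let $I\subset A$ be as in Lemma~\ref{lem:resolution} and let $J\subset B$ be its preimage, an $\mathfrak n$-primary ideal. Put $\mathfrak b=(\mathbf b)$ and $\mathfrak b_\delta=(\mathbf b+\boldsymbol\delta)$. In $Y=\operatorname{Bl}_J(B)$ we have the closed subschemes $X=\operatorname{Bl}_J(A)$, which is regular with local rings of dimension at most $D$, and $X_\delta=\operatorname{Bl}_J(A_\delta)$. Let $\mathcal K$ and $\mathcal K_\delta$ be their ideal sheaves.

\emph{The choice of $N$.} The sections of $\mathcal K$ are fractions $g/f^j$ with $g\in\mathfrak b\cap J^j$. To perturb one, we write $g$ in terms of the $b_i$, and we must know how much $J$-adic order the coefficients lose. By the Artin--Rees lemma there is $c$ with $\mathfrak b\cap J^j\subset J^{j-c}\mathfrak b$ for all $j\ge c$. (For the cusp, $c=2$.) Choose $w$ with $\mathfrak n^w\subset J$ and put $N=w(c+2)$, so that $\mathfrak n^N\subset J^{c+2}$. Fix $\delta_i\in\mathfrak n^N$ as in the statement.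

\emph{Comparison of the ideal sheaves.} We claim that
\begin{equation}\label{eq:ideals}
\mathcal K\subset\mathcal K_\delta+J^2\mathcal O_Y .
\end{equation}
On the chart of $f\in J$ take a section $g/f^j$ of $\mathcal K$ as in (B3); multiplying numerator and denominator by a power of $f$, we may assume $j\ge c$. Write $g=\sum_ib_is_i$ with $s_i\in J^{j-c}$, and put $g'=\sum_i(b_i+\delta_i)s_i$ and $g''=\sum_i\delta_is_i$. Then $g''\in J^{j+2}$, so $g'=g+g''\in\mathfrak b_\delta\cap J^j$. Thus $g'/f^j$ is a section of $\mathcal K_\delta$, while $g''/f^j=f^2\cdot g''/f^{j+2}$ lies in $f^2B[J/f]$. This proves \eqref{eq:ideals}.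

\emph{Regularity.} Let $P\ne\mathfrak n$ be a prime containing $\mathfrak b_\delta$ and let $\mathfrak p\subset P$ be a minimal prime of $\mathfrak b_\delta$. Lemma~\ref{lem:specialize}, applied to $A_\delta$, gives a point
\[
\xi\in\operatorname{Bl}_J(B/P)\subset\operatorname{Bl}_J(B/\mathfrak p)\subset X_\delta
\]
over $\mathfrak n$, with residue field finite over $B/\mathfrak n$, such that $(A_\delta)_P$ is a localization of $\mathcal O_{X_\delta,\xi}$. It suffices to show that $\mathcal O_{X_\delta,\xi}$ is regular. Let $O=\mathcal O_{Y,\xi}$, with maximal ideal $\mathfrak m_\xi$. Since $\xi$ lies over $\mathfrak n$ and on $X_\delta$, both $JO$ and $\mathcal K_{\delta,\xi}$ are contained in $\mathfrak m_\xi$, and \eqref{eq:ideals} yields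
\[
\mathcal K_\xi\subset\mathcal K_{\delta,\xi}+\mathfrak m_\xi^2\subset\mathfrak m_\xi .
\]
So $\xi\in X$, and $O/\mathcal K_\xi=\mathcal O_{X,\xi}$ is regular of dimension at most $D$. On the other hand $B/\mathfrak p$ is a universally catenary domain by (E1), so (D2), applied to a chart of $\operatorname{Bl}_J(B/\mathfrak p)$ containing $\xi$, shows that the local ring of this scheme at $\xi$ has dimension $\dim B/\mathfrak p\ge D$. This ring is a quotient of $\mathcal O_{X_\delta,\xi}$, so $\dim O/\mathcal K_{\delta,\xi}\ge D\ge\dim O/\mathcal K_\xi$. Lemma~\ref{lem:embdim} shows that $\mathcal O_{X_\delta,\xi}=O/\mathcal K_{\delta,\xi}$ is regular.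
\end{proof}

\section{Generic hyperplane sections and the condition $(R_k)$}\label{sec:sections}

We prove Theorem~\ref{thm:serre}(1). Let $R$ be complete and equidimensional of dimension $d+r$, so that $A=R/(\mathbf a)$ has dimension $d$, and assume that $A$ satisfies $(R_k)$ with $k\in\{0,1\}$. By (E1), $R$ is catenary, so by (D1),
\begin{equation}\label{eq:coheight}
\text{for } f_1,\dots,f_r\in\mathfrak m,\ \text{every minimal prime of } (\mathbf f) \text{ has coheight at least } d.
\end{equation}
If $d\le k$, then $A$ is regular, and $N=2$ works by Lemma~\ref{lem:embdim} and \eqref{eq:coheight}. From now on let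
\[
D=k+1\le d,\qquad \ell=d-D\ge0 .
\]

The condition $(R_k)$ says that the singular locus of $A$ has dimension at most $\ell$. One expects $\ell$ general hyperplanes to cut it down to the closed point and to cut $A$ down to dimension $D$, where Proposition~\ref{prop:perturbation} applies. Conversely, a singular locus of dimension at least $\ell+1$ in a perturbed ring cannot be cut down to the closed point by $\ell$ equations. For this to work, regularity away from the closed point must pass in both directions between a ring and its section, for all quotients of $R$ simultaneously, and over any residue field. We obtain this by taking the coefficients of the hyperplanes to be indeterminates.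

Let $\mathfrak m=(y_1,\dots,y_n)$ and let $u=(u_{ij})$, $1\le i\le\ell$, $1\le j\le n$, be variables. For a nonzero quotient $C$ of $R$ put $C(u)=C[u]_{\mathfrak mC[u]}$. This is an excellent local ring with maximal ideal $\mathfrak mC(u)$, flat over $C$, and $\dim C(u)=\dim C$ by (D3). If $C$ is a domain, so is $C(u)$. The minimal primes of $R(u)$ are the $\mathfrak qR(u)$ with $\mathfrak q$ minimal in $R$, and $R(u)/\mathfrak qR(u)=(R/\mathfrak q)(u)$; hence $R(u)$ is equidimensional of dimension $d+r$. Put
\[
x_i=\sum_{j=1}^nu_{ij}y_j\quad(1\le i\le\ell),\qquad\mathbf x=(x_1,\dots,x_\ell),\qquad B=R(u)/(\mathbf x),\qquad\mathfrak n=\mathfrak mB .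
\]
For $\ell=0$ there are no variables and $B=R$.

\begin{lemma}\label{lem:transfer}
Let $C$ be a quotient of $R$, let $\mathfrak Q$ be a nonmaximal prime of $C'=C(u)/(\mathbf x)$, and let $\mathfrak q$ be its contraction to $C$. Then $\dim C_{\mathfrak q}\le\dim C'_{\mathfrak Q}$, and $C_{\mathfrak q}$ is regular if and only if $C'_{\mathfrak Q}$ is regular.
\end{lemma}

\begin{proof}
The $y_j$ generate the maximal ideal of $C'$, so $y_j\notin\mathfrak Q$ for some $j$. Once $y_j$ is inverted, the equation $x_i=0$ can be solved for $u_{ij}$, for each $i$; so $(C[u]/(\mathbf x))[1/y_j]$ is the polynomial ring over $C[1/y_j]$ in the variables $u_{ij'}$ with $j'\ne j$. Therefore $C'_{\mathfrak Q}$ is the localization of a polynomial ring over $C_{\mathfrak q}$ at a prime over $\mathfrak qC_{\mathfrak q}$. The map $C_{\mathfrak q}\to C'_{\mathfrak Q}$ is flat and local, and its closed fiber is a localization of a polynomial ring over the field $\kappa(\mathfrak q)$, hence regular. Now apply (D3).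
\end{proof}

\begin{lemma}\label{lem:sectiondim}
\begin{enumerate}
\item[(a)] For $f_1,\dots,f_r\in\mathfrak m$, every minimal prime of $\mathbf fB$ has coheight at least $D$.
\item[(b)] $\dim B/\mathbf aB\le D$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) By (D1) for $R(u)$, a minimal prime of $(\mathbf x,\mathbf f)$ has coheight at least $(d+r)-(\ell+r)=D$.

(b) We have $B/\mathbf aB=A(u)/(\mathbf x)$ and $\dim A(u)=d$. The dimension of a local ring drops by at least one modulo an element of the maximal ideal that lies in no minimal prime. So it suffices to show, for $0\le i<\ell$, that $x_{i+1}$ lies in no minimal prime $\mathfrak Q$ of $(x_1,\dots,x_i)A(u)$. Let $A'=A[u_{i'j}:i'\le i]$ and let $u''$ be the remaining variables, so that $A[u]=A'[u'']$ and $x_1,\dots,x_i\in A'$. The contraction of $\mathfrak Q$ to $A[u]$ is a minimal prime of $(x_1,\dots,x_i)A'[u'']$, hence of the form $\mathfrak q'A'[u'']$ with $\mathfrak q'$ a prime of $A'$. If it contained $x_{i+1}=\sum_ju_{i+1,j}y_j$, then all the coefficients $y_j$ would lie in $\mathfrak q'$, and $\mathfrak Q$ would be the maximal ideal of $A(u)$, of height $d$. But $\operatorname{ht}\mathfrak Q\le i<\ell\le d$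 by Krull's height theorem.
\end{proof}

\begin{proof}[End of the proof of Theorem~\ref{thm:serre}(1)]
We first check the hypotheses of Proposition~\ref{prop:perturbation} for $B$ and the image of $\mathbf a$. Let $A''=B/\mathbf aB=A(u)/(\mathbf x)$. By Lemma~\ref{lem:sectiondim}, all its minimal primes have coheight exactly $D=\dim A''$. Let $\mathfrak Q$ be a nonmaximal prime of $A''$ with contraction $\mathfrak q$ to $A$. By Lemma~\ref{lem:transfer}, $\dim A_{\mathfrak q}\le\dim A''_{\mathfrak Q}\le D-1=k$. So $A_{\mathfrak q}$ is regular by $(R_k)$, and $A''_{\mathfrak Q}$ is regular by Lemma~\ref{lem:transfer}.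

Let $N$ be given by the proposition, let $\delta_i\in\mathfrak m^N$, and put $C=R/(\mathbf a+\boldsymbol\delta)$. The images of the $\delta_i$ lie in $\mathfrak n^N$ and satisfy the coheight condition by Lemma~\ref{lem:sectiondim}(a). Hence $C'=C(u)/(\mathbf x)=B/(\mathbf a+\boldsymbol\delta)B$ is regular at all nonmaximal primes.

Let $\mathfrak q$ be a prime of $C$ of height at most $k$ and $\mathfrak p\subset\mathfrak q$ a minimal prime of $C$. By (D1) for the domain $C/\mathfrak p$ and by \eqref{eq:coheight},
\[
\dim C/\mathfrak q=\dim C/\mathfrak p-\operatorname{ht}(\mathfrak q/\mathfrak p)\ge d-k=\ell+1 .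
\]
So $(C/\mathfrak q)(u)=C(u)/\mathfrak qC(u)$ is a local ring of dimension at least $\ell+1$, and a minimal prime of $(\mathbf x)$ in it has height at most $\ell$, hence is not maximal. It defines a nonmaximal prime $\mathfrak Q$ of $C'$ whose contraction $\mathfrak q'$ to $C$ contains $\mathfrak q$. Since $C'_{\mathfrak Q}$ is regular, $C_{\mathfrak q'}$ is regular by Lemma~\ref{lem:transfer}, and so is its localization $C_{\mathfrak q}$. Thus $C$ satisfies $(R_k)$.
\end{proof}

This completes the proofs of Theorems~\ref{thm:serre} and~\ref{thm:main}.

\section{The role of the hypotheses}\label{sec:hypotheses}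

Throughout this section $K$ is a field.

\begin{example}[$N$ depends on $a$]
Let $R=K[\![x,y,z]\!]$ and $a_M=xy-z^M$ with $M\ge2$. A prime $P\ne\mathfrak m$ containing $a_M$ does not contain both $x$ and $y$, which are partial derivatives of $a_M$; so $R/(a_M)$ is regular at $P$ by \eqref{eq:jacobian}. Hence the two-dimensional hypersurface ring $R/(a_M)$ is normal. For $\delta=z^M\in\mathfrak m^M$, the ring $R/(a_M+\delta)=R/(xy)$ is not a domain. So every valid $N$ for $a_M$ exceeds $M$. The example also shows that the open set described after Corollary~\ref{cor:answer} need not be closed: $R/(xy-z^j)$ is normal for all $j\ge2$ and $-z^j\to0$, but $R/(xy)$ is not normal.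
\end{example}

In Theorem~\ref{thm:serre}(1), equidimensionality and the hypothesis that $\mathbf a$ is part of a system of parameters together ensure that no component of a perturbed ring is smaller than $R/(\mathbf a)$; this is \eqref{eq:coheight} and Lemma~\ref{lem:sectiondim}(a), and it supplies the lower bound on dimension in Lemma~\ref{lem:embdim}. Neither can be omitted.

\begin{example}[parameters]
Let $R=K[\![x,y,w]\!]/(xy)$, which is equidimensional of dimension two, and $a=x$, which is not a parameter. Then $R/(a)=K[\![y,w]\!]$ is regular, while $R/(x+y^n)\cong K[\![y,w]\!]/(y^{n+1})$ fails $(R_0)$ for all $n\ge1$. With $B=R$ and $D=2$, this also shows that the coheight condition on $\boldsymbol\delta$ in Proposition~\ref{prop:perturbation} is needed.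
\end{example}

\begin{example}[equidimensionality]
Let $R=K[\![x,y,z,w]\!]/(xy,xz)$, whose minimal primes $(x)$ and $(y,z)$ have coheights three and two. The element $a=y$ is a parameter and $R/(a)=K[\![x,z,w]\!]/(xz)$ is reduced. For $n\ge2$ we have $R/(y+(x-w)^n)\cong K[\![x,z,w]\!]/(x(x-w)^n,xz)$. At the minimal prime $(x-w,z)$ the element $x$ is a unit and the ideal becomes $((x-w)^n,z)$, so $(R_0)$ fails.
\end{example}

Completeness enters part (2) of Theorem~\ref{thm:serre} through Cohen's structure theorem and part (1) through excellence. It cannot simply be dropped from part (1): in Example~\ref{ex:nonexcellent}, $R$ is regular and $R/(a)$ satisfies $(R_1)$, whereas $R/(a+\delta_n)$ satisfies $(S_2)$ and is not normal, so it fails $(R_1)$. Finally, the restriction $k\le1$ is used only in Step 3 of the proof of Lemma~\ref{lem:resolution}, where $D=k+1\le2$ allows us to resolve singularities by normalization or by Theorem~\ref{thm:lipman}.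

\begin{thebibliography}{9}

\bibitem{BH} Bruns and Herzog, 1.2.10 and 1.6.19.

\bibitem{EGA} EGA II, 4.6.13 and 5.1.12.

\bibitem{L} Lipman, \emph{Desingularization of two-dimensional schemes}, Ann. of Math. 107 (1978).

\bibitem{M} Matsumura, \emph{Commutative Ring Theory}.

\bibitem{NNQ} Hong Duc Nguyen, Hop D. Nguyen, Pham Hung Quy, \emph{On the perturbations of Noetherian local domains}, arXiv:2411.19011 (2024).

\bibitem{Stacks} Stacks Project, Tag 0BGP.

\end{thebibliography}
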